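\title{A $T_1$ space whose cardinality exceeds $e(X)^{\Delta(X)}$}

\begin{abstract}
Bella asked whether $|X|\le e(X)^{\Delta(X)}$ holds for every $T_1$ space $X$, where $e(X)$ is the extent and $\Delta(X)$ the diagonal degree. We show in ZFC that the answer is no: for every infinite cardinal $\kappa$ with $\kappa^\omega=\kappa$ there is a first countable, locally countable $T_1$ space of cardinality $\kappa^+$ with $\Delta(X)=\omega$ and $e(X)\le\kappa$. If also $2^\kappa=\kappa^+$, the space can be taken locally compact, zero-dimensional and Hausdorff. The inequality fails for every value of $\Delta$, and under GCH it holds for all $T_1$ spaces with $e(X)=\kappa$ and $\Delta(X)=\tau$ exactly when $\operatorname{cf}\kappa\le\tau$. The spaces are built by adjoining limits to sequences along a coloring of pairs of ordinals below $\kappa^+$ that is unbounded on products of countable sets.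
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a topological space and let $\Delta_X=\{(x,x):x\in X\}\subset X^2$ be its diagonal. The \emph{diagonal degree} $\Delta(X)$ is the least infinite cardinal $\tau$ such that $\Delta_X$ is the intersection of at most $\tau$ open subsets of $X^2$. It is defined for every $T_1$ space, because then $\Delta_X=\bigcap_{x\ne y}\bigl(X^2\setminus\{(x,y)\}\bigr)$ and each of these sets is open. An open set $U\supset\Delta_X$ is a notion of closeness under which every point has a neighborhood consisting of mutually close points, and $\Delta(X)$ counts how many such notions are needed to tell all points apart. In a metric space the sets $\{(x,y):d(x,y)<2^{-n}\}$ suffice, so $\Delta(X)=\omega$.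

The \emph{extent} $e(X)$ is the supremum of the cardinalities of the closed discrete subspaces of $X$. A point $p$ is an \emph{accumulation point} of $A\subset X$ if every neighborhood of $p$ meets $A\setminus\{p\}$, and $A$ is closed discrete exactly when it has no accumulation point. Thus $e(X)\le\kappa$ says that every subset of size $\kappa^+$ has an accumulation point. The \emph{Lindel\"of degree} $L(X)$ is the least infinite cardinal $\lambda$ such that every open cover of $X$ has a subcover of size at most $\lambda$. One has $e(X)\le L(X)$: if $A$ is closed discrete, cover $X$ by $X\setminus A$ and by open sets that each contain exactly one point of $A$.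

Two bounds on the cardinality of a $T_1$ space $X$ involve these functions. Ginsburg and Woods (1977) proved that
\begin{equation}\label{eq:GW}
|X|\le 2^{e(X)\Delta(X)},
\end{equation}
and Alas (1982) proved that $|X|\le L(X)^{\Delta(X)}$. The cardinal $e(X)^{\Delta(X)}$ is at most $L(X)^{\Delta(X)}$, and it is at most $(2^{e(X)})^{\Delta(X)}=2^{e(X)\Delta(X)}$. A positive answer to the following question of Bella, which we take from Carlson's paper \cite{Carlson}, would therefore strengthen both theorems at once.

\begin{quote}
\textbf{Question.} Does $|X|\le e(X)^{\Delta(X)}$ hold for every $T_1$ space $X$?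
\end{quote}

The simplest cases suggest that it does. For a discrete space $e(X)=|X|$; this covers the finite $T_1$ spaces, while an infinite $T_1$ space has $e(X)\ge\omega$ because its finite subsets are closed discrete. If $\omega\le e(X)\le\Delta(X)$, then $e(X)^{\Delta(X)}=2^{\Delta(X)}=2^{e(X)\Delta(X)}$ and the inequality is \eqref{eq:GW}; the real line, with $e=\Delta=\omega$, gives equality. The inequality also holds for all metric spaces, by a short argument recalled in Section~\ref{sec:shape}. Nevertheless the answer is negative, in ZFC. A space is \emph{locally countable} if every point has a countable neighborhood, and \emph{zero-dimensional} if it has a base of clopen sets.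

\begin{theorem}\label{thm:main}
Let $\kappa$ be an infinite cardinal with $\kappa^\omega=\kappa$. There is a first countable, locally countable $T_1$ space $X$ with $|X|=\kappa^+$, $\Delta(X)=\omega$ and $e(X)\le\kappa$. Hence $e(X)^{\Delta(X)}\le\kappa^\omega=\kappa<|X|$.
\end{theorem}

For instance, $\kappa=(2^\omega)^+$ is regular and satisfies $\kappa^\omega=\kappa$ (Section~\ref{sec:prelim}); it gives $|X|=(2^\omega)^{++}$, $e(X)\le(2^\omega)^+$ and $\Delta(X)=\omega$. A reader who wants only this answer to the question may skip Section~\ref{sec:singular}, which treats singular $\kappa$. The choice $\kappa=2^\omega$ gives a counterexample of size $(2^\omega)^+$, and none is smaller, since $e(X)^{\Delta(X)}\ge2^\omega$ as soon as the $T_1$ space $X$ has two points.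

Under an additional hypothesis the space can be made Hausdorff.

\begin{theorem}\label{thm:hausdorff}
Let $\kappa$ be an infinite cardinal with $\kappa^\omega=\kappa$ and $2^\kappa=\kappa^+$. There is a locally compact, zero-dimensional, first countable, locally countable Hausdorff space $X$ with $|X|=\kappa^+$, $\Delta(X)=\omega$ and $e(X)\le\kappa$.
\end{theorem}

Under the generalized continuum hypothesis (GCH: $2^\lambda=\lambda^+$ for every infinite $\lambda$) the cardinal $\kappa=\omega_1$ satisfies both hypotheses, since $\omega_1^\omega=(2^\omega)^\omega=\omega_1$ and $2^{\omega_1}=\omega_2$. As GCH is consistent with ZFC if ZFC is consistent, ZFC does not prove the inequality even for locally compact Hausdorff spaces. We do not claim a Hausdorff counterexample in ZFC.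

Finally, the failure occurs at every diagonal degree, and under GCH the pairs of values at which it occurs can be listed.

\begin{theorem}\label{thm:all}
Let $\kappa$ and $\tau$ be infinite cardinals.
\begin{enumerate}
\item[(1)] If $\kappa^\tau=\kappa$, there is a $T_1$ space $X$ with $e(X)=\kappa$, $\Delta(X)=\tau$ and $|X|=\kappa^+=\bigl(e(X)^{\Delta(X)}\bigr)^+$. In particular, the inequality $|X|\le e(X)^{\Delta(X)}$ fails for every value $\tau$ of $\Delta$ (take $\kappa=2^\tau$). If moreover $2^\kappa=\kappa^+$, then $\kappa^+$ is the largest cardinality of a $T_1$ space with $e=\kappa$ and $\Delta=\tau$.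
\item[(2)] Assume GCH. Every $T_1$ space $X$ with $e(X)=\kappa$ and $\Delta(X)=\tau$ satisfies $|X|\le\kappa^\tau$ if and only if $\operatorname{cf}\kappa\le\tau$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:shape} reduces the problem to one about colorings of pairs and shows the construction in its simplest instance. After the set-theoretic tools of Section~\ref{sec:prelim}, Section~\ref{sec:coloring} produces the coloring and Section~\ref{sec:limits} turns it into a family of topologies on $\kappa^+$. Theorems~\ref{thm:main} and~\ref{thm:hausdorff} come from two members of this family (Sections~\ref{sec:main} and~\ref{sec:hausdorff}), and Theorem~\ref{thm:all} follows in Section~\ref{sec:all}.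

\section{What a counterexample must look like}\label{sec:shape}

The link between the diagonal and the extent is the following observation.

\begin{lemma}\label{lem:separated}
Let $X$ be a $T_1$ space, let $U\supset\Delta_X$ be open in $X^2$, and let $A\subset X$ be $U$-separated, that is, $(x,y)\notin U$ for all distinct $x,y\in A$. Then $A$ is closed discrete, so $|A|\le e(X)$.
\end{lemma}

\begin{proof}
Let $p\in X$ and choose an open $V\ni p$ with $V^2\subset U$. Then $V$ contains at most one point of $A$. If that point is different from $p$, remove it from $V$; the result is open because $X$ is $T_1$. So $p$ is not an accumulation point of $A$.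
\end{proof}

Let $X$ be a $T_1$ space with $\Delta(X)=\omega$ and $e(X)\le\kappa$. Taking finite intersections and intersecting each set with its mirror image, we get symmetric open sets $X^2=U_0\supset U_1\supset\cdots$ with intersection $\Delta_X$. Here is the natural attempt to prove $|X|\le\kappa^\omega$. Let $A_n$ be a maximal $U_n$-separated set; then $|A_n|\le\kappa$ by Lemma~\ref{lem:separated}, and by maximality every $x\in X$ has some $p_n(x)\in A_n$ with $(x,p_n(x))\in U_n$. The map $x\mapsto(p_n(x))_{n<\omega}$ takes at most $\kappa^\omega$ values, so we are done if it is injective. In a metric space, with $U_n=\{(x,y):d(x,y)<2^{-n}\}$ for $n\ge1$, it is injective: if $p_n(x)=p_n(y)$ for all $n$, then $d(x,y)<2^{1-n}$ for all $n$. This step is the triangle inequality, and in a general space nothing replaces it: two points that are $U_n$-close to a third need not be close to each other at all.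

To see what remains, color each pair of distinct points by $h(x,y)=\max\{n:(x,y)\in U_n\}$, and read a large color as ``close''. Lemma~\ref{lem:separated} says that for every $n$, every subset of $X$ of size $\kappa^+$ contains distinct $x,y$ with $h(x,y)\ge n$. A counterexample of size $\kappa^+$ thus carries a coloring $h$ of pairs by natural numbers that is unbounded on every subset of size $\kappa^+$, and when $\kappa^\omega=\kappa$ closeness in the sense of $h$ cannot be transitive, by the argument above.

We reverse this. We start from a coloring $g$ on $\kappa^+$, build a topology, and modify $g$ to a coloring $h$ along the way, keeping the rule that the $n$th basic neighborhood $V_n(\alpha)$ of each point consists of points that have pairwise color at least $n$. The rule forces $\Delta(X)=\omega$. To keep the extent small we must give an accumulation point to every set of size $\kappa^+$.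

\begin{example}\label{ex:first}
Suppose that $a_0,a_1,\dots$ are distinct isolated points with $h(a_i,a_j)\ge i$ for $i<j$, and let $\alpha$ be a new point. Put $V_n(\alpha)=\{\alpha\}\cup\{a_i:i\ge n\}$ and $h(a_i,\alpha)=i$. Two distinct points of $V_n(\alpha)$ are either $a_i,a_j$ with $n\le i<j$, of color at least $i\ge n$, or $a_i,\alpha$ with $i\ge n$, of color $i\ge n$. So the rule is respected, $\bigcap_nV_n(\alpha)=\{\alpha\}$, and $\alpha$ is an accumulation point of every set that contains the $a_i$.
\end{example}

Three difficulties arise when this step is iterated. First, the new points belong to the space, and a set of $\kappa^+$ of them also needs an accumulation point. If the $a_i$ are not isolated, an open neighborhood of their limit contains whole neighborhoods $V^i$ of almost all $a_i$, and the rule demands color at least $i$ on all of $V^i\times V^j$ for $i<j$. The neighborhoods are countable sets, so the coloring must be unbounded on products of countable sets, not only on pairs of points; this is the property studied in Section~\ref{sec:coloring}. Second, the values $h(a_i,\alpha)=i$ overwrite the values of $g$, and the property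 must survive; see Lemma~\ref{lem:survive}. Third, neighborhoods of different points may overlap, while the property concerns disjoint sets; Sections~\ref{sec:main} and~\ref{sec:hausdorff} deal with this in two different ways.

\section{Set-theoretic tools}\label{sec:prelim}

An ordinal is the set of smaller ordinals, so $\alpha+1=\{\beta:\beta\le\alpha\}$; intervals such as $(\eta,\delta)$ and $(\eta,\delta]$ are intervals of ordinals, and $\sup\emptyset=0$. ``Countable'' means at most countable. The cofinality $\operatorname{cf}\delta$ of a limit ordinal $\delta$ is the least order type of an unbounded subset of $\delta$; every unbounded subset of $\delta$ has at least $\operatorname{cf}\delta$ elements. An infinite cardinal $\lambda$ is \emph{regular} if $\operatorname{cf}\lambda=\lambda$, that is, if every subset of size less than $\lambda$ is bounded, and \emph{singular} otherwise. Successor cardinals $\kappa^+$ are regular; in particular, if $\kappa^+$ objects are split into at most $\kappa$ classes, some class has size $\kappa^+$. K\"onig's theorem states that $\kappa^{\operatorname{cf}\kappa}>\kappa$.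

A \emph{club} is a subset of $\kappa^+$ that is unbounded and closed in the order topology, and a set is \emph{stationary} if it meets every club. We use four standard facts: the intersection of a stationary set with a club is stationary, hence unbounded; the limit points of an unbounded set form a club; for $\varphi:\kappa^+\to\kappa^+$, the limit ordinals $\delta$ with $\varphi(\eta)<\delta$ for all $\eta<\delta$ form a club; and for every regular $\mu\le\kappa$ the set $\{\delta<\kappa^+:\operatorname{cf}\delta=\mu\}$ is stationary.

Now let $\kappa^\omega=\kappa$. Then $\kappa\ge2^\omega$, and $\operatorname{cf}\kappa>\omega$ by K\"onig's theorem. Also $(\kappa^+)^\omega=\kappa^+$, because every countable subset of $\kappa^+$ is contained in some $\beta<\kappa^+$ and $|\beta|^\omega\le\kappa^\omega=\kappa$. (Applied to $2^\omega$, this shows that $(2^\omega)^+$ is fixed by $\omega$th powers.) The $\Delta$-system lemma \cite[II.1.6]{Kunen} applies, its hypothesis being $|\beta|^\omega<\kappa^+$ for $\beta<\kappa^+$: every family of $\kappa^+$ distinct countable sets has a subfamily of size $\kappa^+$ any two distinct members of which have the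 same intersection $R$, the \emph{root}. We use it in an indexed form.

\begin{lemma}\label{lem:delta}
Let $\kappa^\omega=\kappa$, let $|I|=\kappa^+$, and let $E_t$ $(t\in I)$ be countable sets such that the map $t\mapsto E_t$ is countable-to-one. Then there are $I'\subset I$ with $|I'|=\kappa^+$ and a countable set $R$ such that $E_t\cap E_{t'}=R$ for all distinct $t,t'\in I'$.
\end{lemma}

\begin{proof}
A countable-to-one map on $I$ has $\kappa^+$ values, since otherwise $|I|\le\kappa\cdot\omega$. Choose one index for each value and apply the $\Delta$-system lemma.
\end{proof}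

\section{Strongly unbounded colorings}\label{sec:coloring}

Let $\kappa$ be an infinite cardinal. A \emph{coloring} is a function $g$ from the two-element subsets of $\kappa^+$ to $\omega$; we write $g(x,y)=g(y,x)$ for its value at $\{x,y\}$. A \emph{block family} is a family of $\kappa^+$ pairwise disjoint nonempty countable subsets of $\kappa^+$. If $\mathcal A$ is a block family and $\eta<\kappa^+$, then at most $\kappa$ members of $\mathcal A$ meet $\eta+1$, so some member lies entirely above $\eta$.

\begin{definition}\label{def:su}
A coloring $g$ is \emph{strongly unbounded} if for every $n<\omega$ and every block family $\mathcal A$ there are distinct $a,b\in\mathcal A$ with $g(x,y)\ge n$ for all $x\in a$ and $y\in b$.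
\end{definition}

\begin{proposition}\label{prop:coloring}
If $\operatorname{cf}\kappa>\omega$, there is a strongly unbounded coloring on $\kappa^+$.
\end{proposition}

\begin{remark}\label{rem:omega}
The blocks must be small compared with $\kappa$. Let $g$ be any coloring on $\kappa^+$. For each $x$ there is $n(x)$ with $|\{y:g(x,y)<n(x)\}|=\kappa^+$, and there are $n$ and a set $E$ of size $\kappa^+$ on which $n(x)=n$. Choose recursively pairwise disjoint sets $a_\xi$ $(\xi<\kappa^+)$ of size at most $\kappa$ such that $a_\xi$ contains a point $x_\xi\in E$ and, for each $\zeta<\xi$, a point $y$ with $g(x_\zeta,y)<n$. No two of the $a_\xi$ have all colors at least $n$ between them. For $\kappa=\omega$ the $a_\xi$ are countable, so Proposition~\ref{prop:coloring} fails for $\kappa=\omega$.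
\end{remark}

We prove the proposition separately for regular and for singular $\kappa$.

\subsection{Regular $\kappa$: counting the steps of a walk}\label{sec:regular}

Let $\kappa$ be regular and uncountable. Put $C_{\beta+1}=\{\beta\}$, and for each limit ordinal $\beta<\kappa^+$ let $C_\beta$ be an unbounded subset of $\beta$ of order type $\operatorname{cf}\beta\le\kappa$. If $x<y<\kappa^+$, then $C_y$ has elements $\ge x$, and the least of them, $\min(C_y\setminus x)$, lies in $[x,y)$. The \emph{walk from $y$ to $x$} is the sequence $y_0=y$, $y_{j+1}=\min(C_{y_j}\setminus x)$, continued as long as $y_j>x$. It is strictly decreasing, hence finite, and it ends at $x$. Let $\rho(x,y)\ge1$ be its number of steps.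

\begin{example}\label{ex:walk}
The definition also makes sense for $\kappa=\omega$, where it can be followed by hand. Take $C_{\omega^3}=\{\omega^2m:m<\omega\}$, $C_{\omega^2(m+1)}=\{\omega^2m+\omega l:l<\omega\}$ and $C_{\omega^2m+\omega(l+1)}=\{\omega^2m+\omega l+j:j<\omega\}$. For $x=\omega^2m+\omega l+j$ with $j\ge1$ the walk from $\omega^3$ to $x$ is
\[
\omega^3\ \to\ \omega^2(m+1)\ \to\ \omega^2m+\omega(l+1)\ \to\ x ,
\]
so $\rho(x,\omega^3)=3$, whereas $\rho(\omega^2m,\omega^3)=1$. Two features carry over to the general case. With $\delta=\omega^2m+\omega(l+1)$, the walk from $\omega^3$ to any $x$ close enough below $\delta$ passes through $\delta$. And points requiring three steps occur arbitrarily high below $\omega^3$ because $\omega^3$ is a limit of limits of limit ordinals.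
\end{example}

The first feature needs that no $C_y$ with $y>\delta$ is unbounded in $\delta$. This is why the sets $C_y$ have order type at most $\kappa$ and why we use only ordinals $\delta$ from the stationary set
\[
S=\{\delta<\kappa^+:\operatorname{cf}\delta=\kappa\}.
\]

\begin{lemma}\label{lem:additive}
If $\delta\in S$ and $\delta<y<\kappa^+$, there is $\eta(\delta,y)<\delta$ such that $\rho(x,y)=\rho(\delta,y)+\rho(x,\delta)$ for all $x\in(\eta(\delta,y),\delta)$.
\end{lemma}

\begin{proof}
Let $y=y_0>\dots>y_k=\delta$ be the walk from $y$ to $\delta$, so $k=\rho(\delta,y)$. Fix $j<k$; we claim that $C_{y_j}\cap\delta$ is bounded in $\delta$. If $y_j=\beta+1$, then $\beta\ge\delta$ and $C_{y_j}\cap\delta=\emptyset$. If $y_j$ is a limit ordinal and $C_{y_j}\cap\delta$ were unbounded in $\delta$, this set would have order type at least $\operatorname{cf}\delta=\kappa$; since $C_{y_j}$ also has elements $\ge\delta$, its order type would exceed $\kappa$, which it does not.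

Let $\eta(\delta,y)=\max_{j<k}\sup(C_{y_j}\cap\delta)<\delta$. If $\eta(\delta,y)<x<\delta$, then $C_{y_j}$ has no element in $[x,\delta)$, so $C_{y_j}\setminus x=C_{y_j}\setminus\delta$ for all $j<k$. Hence the walk from $y$ to $x$ begins with $y_0,\dots,y_k=\delta$ and continues as the walk from $\delta$ to $x$.
\end{proof}

The second feature of Example~\ref{ex:walk} becomes the next lemma: each passage to limit points gains one step, uniformly on a whole block.

\begin{lemma}\label{lem:levels}
Let $\mathcal A$ be a block family. For every $n\ge1$ there is a club $D_n$ such that for all $\delta\in S\cap D_n$ and $\eta<\delta$ there is $a\in\mathcal A$ with $a\subset(\eta,\delta)$ and $\rho(x,\delta)\ge n$ for all $x\in a$.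
\end{lemma}

\begin{proof}
For each $\eta<\kappa^+$ choose $a_\eta\in\mathcal A$ above $\eta$ and put $\varphi(\eta)=\sup a_\eta+1<\kappa^+$. Let $D_1$ be the club of limit ordinals $\delta$ with $\varphi(\eta)<\delta$ for all $\eta<\delta$. For $\delta\in D_1$ and $\eta<\delta$ we have $a_\eta\subset(\eta,\delta)$, and $\rho(x,\delta)\ge1$ for every $x<\delta$.

Given $D_n$, let $D_{n+1}$ be the club of limit points of the unbounded set $S\cap D_n$. Let $\delta\in S\cap D_{n+1}$ and $\eta<\delta$. Pick $\delta'\in S\cap D_n$ with $\eta<\delta'<\delta$, and then $a\in\mathcal A$ with $a\subset\bigl(\max(\eta,\eta(\delta',\delta)),\delta'\bigr)$ and $\rho(x,\delta')\ge n$ for $x\in a$. By Lemma~\ref{lem:additive}, $\rho(x,\delta)=\rho(\delta',\delta)+\rho(x,\delta')\ge n+1$ for $x\in a$.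
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:coloring} for regular $\kappa$]
Let $g(x,y)=\rho(x,y)$ for $x<y$. Let $\mathcal A$ be a block family and let $n\ge1$, which is no loss. Pick $\delta\in S\cap D_n$ and $b\in\mathcal A$ above $\delta$. Since $b$ is countable and $\operatorname{cf}\delta=\kappa>\omega$, the ordinal $\eta=\sup_{y\in b}\eta(\delta,y)$ is less than $\delta$; this is the only use of $\kappa>\omega$. Take $a\in\mathcal A$ with $a\subset(\eta,\delta)$ and $\rho(x,\delta)\ge n$ for $x\in a$. Then $a\ne b$, and Lemma~\ref{lem:additive} gives $\rho(x,y)\ge\rho(x,\delta)\ge n$ for all $x\in a$, $y\in b$.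
\end{proof}

\subsection{Singular $\kappa$: the last coordinate of disagreement}\label{sec:singular}

Let $\kappa$ be singular with $\theta=\operatorname{cf}\kappa>\omega$. No ordinal has cofinality $\kappa$, so the set $S$ above is empty and we need another structure on $\kappa^+$. For functions $f,f'$ from $\theta$ to the ordinals, write $f<^*f'$ if $\{i<\theta:f(i)\ge f'(i)\}$ is bounded in $\theta$; this relation is transitive. By a theorem of Shelah \cite[Theorem~2.23]{AM} there are regular cardinals $\kappa_i$ $(i<\theta)$, strictly increasing and cofinal in $\kappa$, with $\kappa_0>\theta$, and functions $f_\alpha\in\prod_{i<\theta}\kappa_i$ $(\alpha<\kappa^+)$ such that $f_\alpha<^*f_\beta$ for $\alpha<\beta$, and every $f\in\prod_{i<\theta}\kappa_i$ satisfies $f<^*f_\alpha$ for some $\alpha$.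

For $\alpha<\beta<\kappa^+$ let $d(\alpha,\beta)=\sup\{i:f_\alpha(i)\ge f_\beta(i)\}<\theta$. Every $i<\theta$ is uniquely $\lambda+m$ with $\lambda$ zero or a limit ordinal and $m<\omega$; put $\pi(i)=m$. Each fiber of $\pi:\theta\to\omega$ is unbounded in $\theta$. Let $g(\alpha,\beta)=\pi(d(\alpha,\beta))$.

\begin{proof}[Proof of Proposition~\ref{prop:coloring} for singular $\kappa$]
Let $\mathcal A$ be a block family and $n<\omega$. We look for blocks $a,b$ and a coordinate $i^*$ with $\pi(i^*)=n$ such that the functions indexed by $a$ exceed those indexed by $b$ at $i^*$ and are below them at every later coordinate. The difficulty is that $a$ depends on the values of $b$ at $i^*$, while $b$ has to dominate $a$. We therefore list in advance all candidates for $a$ and let $b$ dominate them all; at coordinate $j$ only fewer than $\kappa_j$ candidates matter.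

\emph{Step 1. For every $f\in\prod_i\kappa_i$ there are $b\in\mathcal A$ and $i'<\theta$ with $f(j)<f_y(j)$ for all $y\in b$ and $j\ge i'$.} Choose $\alpha$ with $f<^*f_\alpha$ and $b\in\mathcal A$ above $\alpha$. Then $f<^*f_y$ for $y\in b$. The countably many bounded sets $\{j:f(j)\ge f_y(j)\}$ have a common bound below $\theta$, because $\theta$ is regular and uncountable.

\emph{Step 2. There is $i_0<\theta$ such that for all $i\ge i_0$ and $\zeta<\kappa_i$ some $a(i,\zeta)\in\mathcal A$ satisfies $f_x(i)>\zeta$ for all $x\in a(i,\zeta)$.} Let $I$ be the set of $i<\theta$ for which some $\zeta_i<\kappa_i$ admits no such block. Let $f(i)=\zeta_i$ for $i\in I$ and $f(i)=0$ otherwise, and take $b$ and $i'$ from Step~1. If $i\in I$ and $i\ge i'$, then $f_y(i)>\zeta_i$ for all $y\in b$, against the choice of $\zeta_i$. So $i_0=i'$ works.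

\emph{Step 3.} For $j<\theta$ put
\[
u(j)=\sup\{f_x(j):\ i_0\le i<j,\ \zeta<\kappa_i,\ x\in a(i,\zeta)\}.
\]
Since $\kappa_j$ is regular and $j<\theta<\kappa_j$, we have $\sup_{i<j}\kappa_i<\kappa_j$, so there are fewer than $\kappa_j$ triples $(i,\zeta,x)$, and $u(j)<\kappa_j$. Step~1 applied to $u$ gives $b\in\mathcal A$ and $i_1<\theta$ with $u(j)<f_y(j)$ for all $y\in b$, $j\ge i_1$. Pick $i^*\ge\max(i_0,i_1)$ with $\pi(i^*)=n$. Let $\zeta=\sup_{y\in b}f_y(i^*)$, which is less than $\kappa_{i^*}$ because $b$ is countable and $\kappa_{i^*}$ is regular and uncountable, and let $a=a(i^*,\zeta)$. For $x\in a$ and $y\in b$,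
\[
f_x(i^*)>\zeta\ge f_y(i^*),\qquad f_x(j)\le u(j)<f_y(j)\quad\text{for all }j>i^*.
\]
The first inequality gives $x\ne y$, so the nonempty sets $a$ and $b$ are disjoint and therefore distinct. The second excludes $y<x$, which would mean $f_y<^*f_x$. Thus $x<y$, the largest element of $\{i:f_x(i)\ge f_y(i)\}$ is $i^*$, and $g(x,y)=\pi(i^*)=n$.
\end{proof}

\subsection{From pairs of blocks to sequences of blocks}\label{sec:sequences}

Definition~\ref{def:su} provides one pair of blocks at a time, while Example~\ref{ex:first} calls for an infinite sequence along which the colors grow. The next lemma supplies it. For Theorem~\ref{thm:main} a single sequence is enough; the control over its supremum is for Theorem~\ref{thm:hausdorff}.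

\begin{lemma}\label{lem:sequence}
Let $h$ be a strongly unbounded coloring on $\kappa^+$, let $A\subset\kappa^+$ have size $\kappa^+$, and let $c_\gamma$ $(\gamma\in A)$ be pairwise disjoint nonempty countable subsets of $\kappa^+$. There is a club $D$ such that for every $\delta\in D$ with $\operatorname{cf}\delta=\omega$ there is a strictly increasing sequence $(\gamma_i)_{i<\omega}$ in $A$, cofinal in $\delta$, with $h(x,y)\ge i$ whenever $i<j$, $x\in c_{\gamma_i}$ and $y\in c_{\gamma_j}$.
\end{lemma}

\begin{proof}
For distinct $\gamma,\beta\in A$ write $\gamma\sim_n\beta$ if $h(x,y)\ge n$ for all $x\in c_\gamma$, $y\in c_\beta$. The relation is symmetric, and by strong unboundedness every subset of $A$ of size $\kappa^+$ contains distinct $\gamma,\beta$ with $\gamma\sim_n\beta$.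

\emph{Claim. If $B\subset A$, $|B|=\kappa^+$ and $n<\omega$, then $\kappa^+$ many $\gamma\in B$ satisfy $|\{\beta\in B:\gamma\sim_n\beta\}|=\kappa^+$.} Let $G$ be the set of such $\gamma$ and suppose $|G|\le\kappa$. Choose recursively $\gamma_\xi\in B\setminus G$ $(\xi<\kappa^+)$ different from and not $\sim_n$-related to any earlier $\gamma_\zeta$. This is possible because there are at most $\kappa$ earlier points and each excludes at most $\kappa$ elements of $B$. The set $\{\gamma_\xi:\xi<\kappa^+\}$ has size $\kappa^+$ and contains no related pair, a contradiction.

For finite sequences $\sigma$ of ordinals below $\kappa^+$ we define sets $B(\sigma)\subset A$ of size $\kappa^+$ and, for $\sigma\ne\emptyset$, points $\gamma(\sigma)\in A$, by recursion on the length. Put $B(\emptyset)=A$. If $\sigma$ has length $i$ and $\sigma'$ extends $\sigma$ by one more term $\varepsilon$, use the Claim to choose $\gamma(\sigma')\in B(\sigma)$ with $\gamma(\sigma')>\varepsilon$ such that $B(\sigma')=\{\beta\in B(\sigma):\gamma(\sigma')\sim_i\beta\}$ has size $\kappa^+$. For $\eta<\kappa^+$ there are at most $\kappa$ finite sequences with terms below $\eta$;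 let $\varphi(\eta)<\kappa^+$ be the supremum of their values $\gamma(\sigma)$. Let $D$ be the club of limit ordinals $\delta$ with $\varphi(\eta)<\delta$ for all $\eta<\delta$. If $\delta\in D$ and $\sigma\neq\emptyset$ has all terms below $\delta$, then $\gamma(\sigma)<\delta$.

Let $\delta\in D$ with $\operatorname{cf}\delta=\omega$ and let $(\delta_i)_{i<\omega}$ be cofinal in $\delta$. Define $\varepsilon_0=\delta_0$, $\gamma_i=\gamma(\varepsilon_0,\dots,\varepsilon_i)$ and $\varepsilon_{i+1}=\max(\delta_{i+1},\gamma_i)$. By induction all $\varepsilon_i$ and $\gamma_i$ are below $\delta$. Since $\gamma_i>\varepsilon_i$, the sequence $(\gamma_i)$ is strictly increasing and cofinal in $\delta$. For $i<j$ we have $\gamma_j\in B(\varepsilon_0,\dots,\varepsilon_{j-1})\subset B(\varepsilon_0,\dots,\varepsilon_i)$, that is, $\gamma_i\sim_i\gamma_j$.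
\end{proof}

\section{Adjoining limits along a coloring}\label{sec:limits}

In this section and the next two, $\kappa^\omega=\kappa$. Then $\operatorname{cf}\kappa>\omega$, and we fix a strongly unbounded coloring $g$ on $\kappa^+$ by Proposition~\ref{prop:coloring}. We describe a recursive construction that leaves a free choice at every stage and prove what holds for all choices.

At stage $\alpha<\kappa^+$ we define sets $V_n(\alpha)\subset\alpha+1$ $(n<\omega)$ and the values $h(x,\alpha)=h(\alpha,x)\in\omega$ for $x<\alpha$ of a new coloring $h$. Write
\[
W_n=\{(x,y):x=y\text{ or }h(x,y)\ge n\}.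
\]
These sets are symmetric and decrease with $n$, and whether a pair of ordinals below $\alpha$ lies in $W_n$ is known at stage $\alpha$. A sequence $(a_i,k_i)_{i<\omega}$ of distinct ordinals $a_i<\alpha$ and integers $k_i\ge i$ is \emph{admissible} if the sets $V^i=V_{k_i}(a_i)$ satisfy
\begin{enumerate}
\item[(A1)] $V^i\times V^j\subset W_i$ for all $i<j$;
\item[(A2)] every point lies in $V^i$ for only finitely many $i$.
\end{enumerate}
The two conditions involve only the stages $a_i$ and below, so they do not depend on $\alpha$. At stage $\alpha$ we do one of the following.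
\begin{enumerate}
\item[(I)] \emph{Isolated point.} Put $V_n(\alpha)=\{\alpha\}$ for all $n$, and $h(x,\alpha)=g(x,\alpha)$ for all $x<\alpha$.
\item[(L)] \emph{Limit.} Choose an admissible sequence $(a_i,k_i)_{i<\omega}$ with all $a_i<\alpha$. Put $V_n(\alpha)=\{\alpha\}\cup\bigcup_{i\ge n}V^i$; put $h(x,\alpha)=\max\{i:x\in V^i\}$ for $x\in V_0(\alpha)\setminus\{\alpha\}$, and $h(x,\alpha)=g(x,\alpha)$ for the other $x<\alpha$.
\end{enumerate}
The maximum in (L) exists by (A2). When all $a_i$ are isolated, (L) is Example~\ref{ex:first}. The outcome of such a recursion, for any sequence of choices, is called a \emph{limit system}. In both cases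
\begin{equation}\label{eq:hg}
h(x,\alpha)=g(x,\alpha)\quad\text{whenever }x<\alpha\text{ and }x\notin V_0(\alpha).
\end{equation}

\begin{lemma}\label{lem:basic}
In a limit system, for all $\alpha<\kappa^+$ and $n<\omega$:
\begin{enumerate}
\item[(a)] $\alpha\in V_{n+1}(\alpha)\subset V_n(\alpha)\subset\alpha+1$, the set $V_n(\alpha)$ is countable, and $\bigcap_mV_m(\alpha)=\{\alpha\}$;
\item[(b)] if $\beta\in V_n(\alpha)$, there is $m$ with $V_m(\beta)\subset V_n(\alpha)$;
\item[(c)] $V_n(\alpha)\times V_n(\alpha)\subset W_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on $\alpha$. In case (I) all statements are immediate, so consider case (L).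

(a) The sets $V^i\subset a_i+1\subset\alpha$ are countable by induction, which gives the inclusions and countability. A point $x\ne\alpha$ lies in finitely many $V^i$ by (A2), so $x\notin V_m(\alpha)$ for large $m$.

(b) For $\beta=\alpha$ take $m=n$. Otherwise $\beta\in V^i=V_{k_i}(a_i)$ for some $i\ge n$, and by induction $V_m(\beta)\subset V^i\subset V_n(\alpha)$ for some $m$.

(c) By symmetry there are four kinds of pairs. The pair $(\alpha,\alpha)$ lies in $W_n$. A pair of points of one $V^i$ with $i\ge n$ lies in $W_{k_i}\subset W_n$ by induction, as $k_i\ge i\ge n$. A pair in $V^i\times V^j$ with $n\le i<j$ lies in $W_i\subset W_n$ by (A1). If $x\in V^i$ with $i\ge n$, then $h(x,\alpha)\ge i\ge n$.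
\end{proof}

Call $U\subset\kappa^+$ open if every $\alpha\in U$ has some $V_n(\alpha)\subset U$. Since the $V_n(\alpha)$ decrease with $n$, this is a topology; let $X$ be the resulting space, the \emph{space of the limit system}.

\begin{proposition}\label{prop:space}
The space $X$ of a limit system is $T_1$, first countable and locally countable, $|X|=\kappa^+$ and $\Delta(X)=\omega$. The sets $V_n(\alpha)$, $n<\omega$, are open and form a neighborhood base at $\alpha$. If stage $\alpha$ is of type \textup{(L)} with sequence $(a_i,k_i)$, then $\alpha$ is an accumulation point of every set containing all $a_i$.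
\end{proposition}

\begin{proof}
The sets $V_n(\alpha)$ are open by Lemma~\ref{lem:basic}(b), and they form a base at $\alpha$ by the definition of the topology. They are countable with intersection $\{\alpha\}$ by (a), so $X$ is first countable, locally countable and $T_1$. The sets $U_n=\bigcup_\alpha V_n(\alpha)^2$ are open in $X^2$ and contain $\Delta_X$, and $U_n\subset W_n$ by (c). As $h$ takes finite values, $\bigcap_nW_n=\Delta_X$; hence $\bigcap_nU_n=\Delta_X$ and $\Delta(X)=\omega$. In case (L), $a_n\in V^n\subset V_n(\alpha)$ and $a_n\ne\alpha$ for every $n$.
\end{proof}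

Only the extent is left, and it depends on the choices. To find admissible sequences inside a given set we need large values of $h$, not of $g$. By \eqref{eq:hg}, each point $\alpha$ changes the color of only countably many pairs $\{x,\alpha\}$ with $x<\alpha$, and a $\Delta$-system argument steps around these changes.

\begin{lemma}\label{lem:survive}
In a limit system the coloring $h$ is strongly unbounded.
\end{lemma}

\begin{proof}
Let $\mathcal A$ be a block family. For $a\in\mathcal A$ put $\hat a=\bigcup_{x\in a}V_0(x)$, a countable set containing $a$. The map $a\mapsto\hat a$ is countable-to-one, since a countable set has only countably many pairwise disjoint nonempty subsets from $\mathcal A$. By Lemma~\ref{lem:delta} there are $\mathcal A'\subset\mathcal A$ of size $\kappa^+$ and a countable $R$ with $\hat a\cap\hat b=R$ for distinct $a,b\in\mathcal A'$. Discard from $\mathcal A'$ the countably many blocks that meet $R$. For distinct remaining $a,b$ we have $a\cap\hat b\subset a\cap R=\emptyset$, and $b\cap\hat a=\emptyset$ by symmetry. So if $x\in a$ and $y\in b$, then $x\notin V_0(y)$ and $y\notin V_0(x)$, and \eqref{eq:hg}, applied to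 the larger of the two points, gives $h(x,y)=g(x,y)$. Now apply the strong unboundedness of $g$ to $\mathcal A'$.
\end{proof}

\section{The $T_1$ counterexample}\label{sec:main}

The simplest strategy is to give a limit to every sequence that can have one. There are $(\kappa^+)^\omega=\kappa^+$ injective sequences $s:\omega\to\kappa^+$; list them as $(s_\alpha)_{\alpha<\kappa^+}$, each occurring $\kappa^+$ times. Since the range of $s$ is bounded, there are $\kappa^+$ many $\alpha$ with $s_\alpha=s$ and $\operatorname{ran}s\subset\alpha$. Define a limit system as follows: if $\operatorname{ran}s_\alpha\subset\alpha$ and $(s_\alpha(i),i)_{i<\omega}$ is admissible, use (L) with this sequence at stage $\alpha$; otherwise use (I). Let $X$ be its space.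

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:space} it remains to show $e(X)\le\kappa$. Let $A\subset X$ with $|A|=\kappa^+$; we find an accumulation point of $A$, and we may shrink $A$ as long as its size stays $\kappa^+$. It suffices to find distinct $\gamma_i\in A$ such that $(\gamma_i,i)_{i<\omega}$ is admissible: then some stage $\alpha$ has $s_\alpha=(\gamma_i)$ and $\operatorname{ran}s_\alpha\subset\alpha$, it is of type (L) with this sequence, and Proposition~\ref{prop:space} applies.

Lemma~\ref{lem:sequence} requires disjoint sets, and the neighborhoods of the points of $A$ may overlap. We arrange that they overlap only in a fixed countable set $R$ and that they all look the same on $R$. The map $\gamma\mapsto V_0(\gamma)$ is countable-to-one because $\gamma\in V_0(\gamma)$ and $V_0(\gamma)$ is countable. By Lemma~\ref{lem:delta} we may assume that $V_0(\gamma)\cap V_0(\gamma')=R$ for distinct $\gamma,\gamma'\in A$, with $R$ countable, and after dropping countably many points that $A\cap R=\emptyset$. There are at most $(2^\omega)^\omega=2^\omega\le\kappa$ sequences of subsets of $R$, so we may also assume that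 there are sets $Q_k$ with
\[
V_k(\gamma)\cap R=Q_k\qquad\text{for all }\gamma\in A,\ k<\omega .
\]
By Lemma~\ref{lem:basic}(a) the $Q_k$ decrease, and $\bigcap_kQ_k=\{\gamma\}\cap R=\emptyset$.

The sets $c_\gamma=V_0(\gamma)\setminus R$ $(\gamma\in A)$ are countable, pairwise disjoint, and nonempty since $\gamma\in c_\gamma$. By Lemmas~\ref{lem:survive} and~\ref{lem:sequence}, applied at any $\delta\in D$ of cofinality $\omega$, there are distinct $\gamma_i\in A$ with $h(x,y)\ge i$ for $i<j$, $x\in c_{\gamma_i}$, $y\in c_{\gamma_j}$. Put $V^i=V_i(\gamma_i)$.

\emph{Condition \textup{(A1)}.} Let $i<j$, $x\in V_i(\gamma_i)$ and $y\in V_j(\gamma_j)\subset V_i(\gamma_j)$. If $x\in R$, then $x\in Q_i\subset V_i(\gamma_j)$, so $(x,y)\in V_i(\gamma_j)^2\subset W_i$ by Lemma~\ref{lem:basic}(c). If $y\in R$, then $y\in V_i(\gamma_j)\cap R=Q_i\subset V_i(\gamma_i)$, so $(x,y)\in V_i(\gamma_i)^2\subset W_i$. If $x,y\notin R$, then $x\in c_{\gamma_i}$ and $y\in c_{\gamma_j}$, so $h(x,y)\ge i$.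

\emph{Condition \textup{(A2)}.} A point $x\in R$ lies in $V_i(\gamma_i)$ exactly when $x\in Q_i$, which happens for finitely many $i$ because the $Q_k$ decrease to $\emptyset$. A point $x\notin R$ lies in $V_0(\gamma)$ for at most one $\gamma\in A$.

Thus every subset of $X$ of size $\kappa^+$ has an accumulation point, $e(X)\le\kappa$, and $e(X)^{\Delta(X)}\le\kappa^\omega=\kappa<\kappa^+=|X|$.
\end{proof}

\begin{remark}\label{rem:uses}
The hypothesis $\kappa^\omega=\kappa$ enters five times: through $\operatorname{cf}\kappa>\omega$ in Proposition~\ref{prop:coloring}, in the $\Delta$-system lemma, in listing all sequences in length $\kappa^+$, in making the traces $Q_k$ uniform, and in the final inequality. There is no conflict with the bound of Alas: the cover of $X$ by the countable open sets $V_0(\alpha)$ has no subcover of size $\kappa$, so $L(X)=\kappa^+$.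
\end{remark}

\section{A locally compact Hausdorff example}\label{sec:hausdorff}

The space of Section~\ref{sec:main} is not Hausdorff. The proof above produced an admissible sequence $(\gamma_i,i)$, this sequence is used at $\kappa^+$ many stages, and for two such stages $\alpha\ne\alpha'$ the point $\gamma_{\max(m,n)}$ lies in $V_m(\alpha)\cap V_n(\alpha')$. A natural way to obtain a Hausdorff space is to make the neighborhoods of $\delta$ shrink toward $\delta$ in the order of the ordinals. Then only a sequence cofinal in $\delta$ can be used at stage $\delta$, and only one of them. We can no longer treat all sequences; instead, stage $\delta$ has to guess which set $A\subset\kappa^+$ it serves.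

For a stationary set $S\subset\kappa^+$, the principle $\diamondsuit_S$ asserts that there are sets $A_\delta\subset\delta$ $(\delta\in S)$ such that $\{\delta\in S:A\cap\delta=A_\delta\}$ is stationary for every $A\subset\kappa^+$. Shelah \cite{Shelah} proved that if $\kappa$ is uncountable and $2^\kappa=\kappa^+$, then $\diamondsuit_S$ holds for every stationary $S\subset\{\delta<\kappa^+:\operatorname{cf}\delta\ne\operatorname{cf}\kappa\}$. Assume $\kappa^\omega=\kappa$ and $2^\kappa=\kappa^+$. Since $\operatorname{cf}\kappa\ne\omega$, the theorem applies to $S_0=\{\delta<\kappa^+:\operatorname{cf}\delta=\omega\}$; fix $\langle A_\delta:\delta\in S_0\rangle$ witnessing $\diamondsuit_{S_0}$. This is the only use of $2^\kappa=\kappa^+$.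

Define a limit system as follows. For $\delta\in S_0$, call $(a_i,k_i)_{i<\omega}$ a \emph{ladder at $\delta$} if $(a_i)$ is a strictly increasing sequence in $A_\delta$ cofinal in $\delta$, $k_i\ge i$, and the sets $V^i=V_{k_i}(a_i)$ satisfy (A1) and
\begin{equation}\label{eq:ladder}
V^{i+1}\subset(a_i,a_{i+1}]\qquad\text{for all }i<\omega .
\end{equation}
Since also $V^0\subset a_0+1$, the sets $V^i$ are pairwise disjoint, so (A2) holds and a ladder is admissible. If $\delta\in S_0$ and a ladder at $\delta$ exists, choose one and use (L); at all other stages use (I). Let $X$ be the space of this system.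

\begin{lemma}\label{lem:shrink}
If $\varepsilon<\gamma<\kappa^+$, there is $k$ with $V_k(\gamma)\subset(\varepsilon,\gamma]$.
\end{lemma}

\begin{proof}
In case (I) any $k$ works. In case (L), with ladder $(a_i,k_i)$ at $\gamma$, choose $k\ge1$ with $a_{k-1}\ge\varepsilon$, which is possible since $(a_i)$ is cofinal in $\gamma$. By \eqref{eq:ladder}, $V_k(\gamma)\subset\{\gamma\}\cup\bigcup_{i\ge k}(a_{i-1},a_i]\subset(\varepsilon,\gamma]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hausdorff}]
By Proposition~\ref{prop:space}, $X$ is first countable and locally countable, $|X|=\kappa^+$ and $\Delta(X)=\omega$.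

\emph{Hausdorff.} If $\alpha<\gamma$, then $V_0(\alpha)\subset\alpha+1$, and $V_k(\gamma)\subset(\alpha,\gamma]$ for a suitable $k$ by Lemma~\ref{lem:shrink}. These open sets are disjoint.

\emph{Locally compact and zero-dimensional.} We show by induction on $\delta$ that each $V_n(\delta)$ is compact. In case (I) it is a point. In case (L), given an open cover of $V_n(\delta)$, a member containing $\delta$ contains some $V_m(\delta)$ with $m\ge n$, and $V_n(\delta)\setminus V_m(\delta)\subset\bigcup_{n\le i<m}V^i$, a finite union of compact subsets of $V_n(\delta)$. So the basic sets are open and compact, hence clopen in the Hausdorff space $X$.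

\emph{Extent.} Let $A\subset X$ with $|A|=\kappa^+$. As $\gamma\mapsto V_0(\gamma)$ is countable-to-one, Lemma~\ref{lem:delta} gives $A'\subset A$ of size $\kappa^+$ and a countable $R$ with $V_0(\gamma)\cap V_0(\gamma')=R$ for distinct $\gamma,\gamma'\in A'$. This time the root can be avoided altogether. Let $\varepsilon=\sup R<\kappa^+$ and remove from $A'$ the at most $\kappa$ points that are $\le\varepsilon$. Each $\gamma\in A'$ has some $k$ with $V_k(\gamma)\subset(\varepsilon,\gamma]$ by Lemma~\ref{lem:shrink}, and after shrinking $A'$ to a subset of size $\kappa^+$ one value $k^*$ serves all $\gamma\in A'$. The sets $c_\gamma=V_{k^*}(\gamma)$ $(\gamma\in A')$ are countable and nonempty, and they are pairwise disjoint, since the intersection of two of them is contained in $R$ and lies above $\varepsilon$.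

Let $D$ be the club given by Lemmas~\ref{lem:survive} and~\ref{lem:sequence} for $h$, $A'$ and $(c_\gamma)$. By $\diamondsuit_{S_0}$ there is $\delta\in S_0\cap D$ with $A\cap\delta=A_\delta$. Let $(\gamma_i)$ be the sequence in $A'$ provided by Lemma~\ref{lem:sequence} at $\delta$. It is strictly increasing and cofinal in $\delta$, and $\gamma_i\in A\cap\delta=A_\delta$. Put $k_0=k^*$, and for $i\ge1$ use Lemma~\ref{lem:shrink} to choose $k_i\ge\max(i,k^*)$ with $V_{k_i}(\gamma_i)\subset(\gamma_{i-1},\gamma_i]$. Since $V_{k_i}(\gamma_i)\subset c_{\gamma_i}$, we have $V_{k_i}(\gamma_i)\times V_{k_j}(\gamma_j)\subset W_i$ for $i<j$. So $(\gamma_i,k_i)$ is a ladder at $\delta$.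

Therefore stage $\delta$ is of type (L). The ladder $(a_i,k'_i)$ chosen there may differ from ours, but its points lie in $A_\delta\subset A$, so $\delta$ is an accumulation point of $A$ by Proposition~\ref{prop:space}. Hence $e(X)\le\kappa$.
\end{proof}

\section{Arbitrary diagonal degree and the picture under GCH}\label{sec:all}

To prescribe the values of $e$ and $\Delta$ exactly, we add to the space of Theorem~\ref{thm:main} one summand that raises the extent to $\kappa$ and one that raises the diagonal degree to $\tau$ without raising the extent.

\begin{lemma}\label{lem:cofinite}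
Let $Z$ be a set of infinite cardinality $\tau$ with the cofinite topology. Then $Z$ is $T_1$, its closed discrete subsets are finite, and $\Delta(Z)=\tau$.
\end{lemma}

\begin{proof}
The closed sets are the finite sets and $Z$, and $Z$ is not discrete; this gives the first two statements. The $\tau$ open sets $Z^2\setminus\{(x,y)\}$, $x\ne y$, show $\Delta(Z)\le\tau$.

Let $U\supset\Delta_Z$ be open in $Z^2$; we show that $Z^2\setminus U$ is finite. For each $z\in Z$ there is a cofinite set $V_z\ni z$ with $V_z^2\subset U$. Fix $z_0$, put $V=V_{z_0}$, and let $(x,y)\notin U$. Then $x\notin V$ or $y\notin V$. If $x\notin V$, then $y\notin V_x$, since otherwise $(x,y)\in V_x^2\subset U$; if $y\notin V$, then $x\notin V_y$ for the same reason. As $Z\setminus V$ and the sets $Z\setminus V_z$ are finite, only finitely many pairs qualify. Consequently, for an infinite $\mu<\tau$ the intersection of $\mu$ open supersets of $\Delta_Z$ misses at most $\mu$ pairs, while $|Z^2\setminus\Delta_Z|=\tau$. So $\Delta(Z)\ge\tau$; for $\tau=\omega$ this holds because $\Delta(Z)$ is infinite by definition.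
\end{proof}

\begin{lemma}\label{lem:sum}
If $Y=Y_1\oplus\dots\oplus Y_r$ is a topological sum of $T_1$ spaces, then $\Delta(Y)=\max_l\Delta(Y_l)$.
\end{lemma}

\begin{proof}
Intersecting open supersets of $\Delta_Y$ with $Y_l^2$ shows $\Delta(Y_l)\le\Delta(Y)$. Conversely, let $\mu=\max_l\Delta(Y_l)$ and write $\Delta_{Y_l}=\bigcap_{\xi<\mu}U^l_\xi$ with $U^l_\xi$ open in $Y_l^2$, repeating sets if necessary. The squares $Y_l^2$ are open in $Y^2$ and pairwise disjoint, so the sets $U^1_\xi\cup\dots\cup U^r_\xi$ are open in $Y^2$ and their intersection over $\xi<\mu$ is $\Delta_{Y_1}\cup\dots\cup\Delta_{Y_r}=\Delta_Y$.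
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
(1) Let $\kappa^\tau=\kappa$. Then $\tau<2^\tau\le\kappa$ and $\kappa^\omega=\kappa$. Let $X_0$ be the space of Theorem~\ref{thm:main}, let $E$ be the discrete space of size $\kappa$, let $Z$ be as in Lemma~\ref{lem:cofinite}, and put $X=X_0\oplus E\oplus Z$. This is a $T_1$ space of size $\kappa^+$. A closed discrete subset of $X$ meets each summand in a closed discrete subset, so it has size at most $\kappa+\kappa+\omega=\kappa$; and $E$ is closed discrete in $X$. Hence $e(X)=\kappa$. The diagonal of $E$ is open, so Lemmas~\ref{lem:cofinite} and~\ref{lem:sum} give $\Delta(X)=\max(\omega,\omega,\tau)=\tau$. Thus $e(X)^{\Delta(X)}=\kappa^\tau=\kappa$ and $|X|=\kappa^+$. For any $\tau$ the cardinal $\kappa=2^\tau$ satisfies $\kappa^\tau=2^{\tau\tau}=\kappa$. If $2^\kappa=\kappa^+$, then every $T_1$ space $Y$ with $e(Y)=\kappa$ and $\Delta(Y)=\tau$ has $|Y|\le2^{\kappa\tau}=2^\kappa=\kappa^+$ by \eqref{eq:GW}, and $X$ attains this bound.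

(2) Assume GCH. Suppose first that $\operatorname{cf}\kappa>\tau$. Every function $\tau\to\kappa$ has range contained in some infinite $\beta<\kappa$, and with $\mu=\max(|\beta|,\tau)<\kappa$ we have $|\beta|^\tau\le2^\mu=\mu^+\le\kappa$. So $\kappa^\tau=\kappa$, and the space from (1) has $e=\kappa$, $\Delta=\tau$ and cardinality $\kappa^+>\kappa^\tau$.

Suppose now that $\operatorname{cf}\kappa\le\tau$. If $\kappa\le\tau$, then $\kappa^\tau=2^\tau=2^{\kappa\tau}$. If $\tau<\kappa$, then K\"onig's theorem gives $\kappa^\tau\ge\kappa^{\operatorname{cf}\kappa}\ge\kappa^+=2^\kappa=2^{\kappa\tau}$. In both cases \eqref{eq:GW} yields $|X|\le2^{\kappa\tau}\le\kappa^\tau$ for every $T_1$ space $X$ with $e(X)=\kappa$ and $\Delta(X)=\tau$.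
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Abraham and Magidor, \emph{Cardinal Arithmetic}, Handbook of Set Theory.

\bibitem{Carlson}
Nathan Carlson, \emph{On diagonal degrees and star networks}, arXiv:2407.13508 (2024).

\bibitem{Kunen}
Kunen, \emph{Set Theory}.

\bibitem{Shelah}
Shelah, \emph{Diamonds}, Proc. AMS \textbf{138} (2010).

\end{thebibliography}
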